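\title{The lower spectral radius of a rotation and a hyperbolic matrix}

\begin{abstract}
The lower spectral radius of a compact set of real $2\times2$ matrices is at least the square root of the smallest modulus of a determinant in the set. We study this inequality for pairs $\{H,R_\theta\}$, where $R_\theta$ is the rotation by $\theta$, and show that it can be strict when $\theta/\pi$ is irrational, which answers a question from a paper of Bochi and Morris. If $0<\det H<1$ and the eigenvalues of $H$ have different moduli, the inequality is strict for Lebesgue-almost every $\theta$ and is an equality for a dense $G_\delta$ set of $\theta$. The proof writes a matrix entry of a product as a trigonometric polynomial in $\theta$ with only real zeros, and shows by a multiscale count that, for most $\theta$, these zeros cannot accumulate near $\theta$ for any product.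
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The determinant bound}

Let $\mathsf A$ be a nonempty compact set of real $d\times d$ matrices. Its \emph{lower spectral radius}, or joint spectral subradius, is
\begin{equation}\label{eq:def}
\check\varrho(\mathsf A)=\lim_{n\to\infty}b_n^{1/n}=\inf_{n\ge1}b_n^{1/n},
\qquad b_n=\inf\{\|A_n\cdots A_1\|:\ A_1,\dots,A_n\in\mathsf A\}.
\end{equation}
The limit exists and equals the infimum by Fekete's lemma, since $b_{n+m}\le b_nb_m$, and it does not depend on the choice of operator norm. It is the slowest exponential rate at which products from $\mathsf A$ can grow. For a single matrix it is the spectral radius, by Gelfand's formula. Because of the infimum in \eqref{eq:def}, one product gives an upper bound for $\check\varrho(\mathsf A)$, whereas a lower bound must control all products.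

From now on $d=2$ and $\|\cdot\|$ is the Euclidean operator norm. The exterior square $\wedge^2A$ acts on a one-dimensional space as multiplication by $\det A$, so the set $\wedge^2\mathsf A=\{\wedge^2A:A\in\mathsf A\}$ has $\check\varrho(\wedge^2\mathsf A)=\inf_{A\in\mathsf A}|\det A|$. The product of the two singular values of a matrix $M$ is $|\det M|$, so $\|M\|^2\ge|\det M|$, and therefore
\begin{equation}\label{eq:detbound}
\check\varrho(\mathsf A)\ \ge\ \check\varrho(\wedge^2\mathsf A)^{1/2}.
\end{equation}
For a single matrix, equality holds exactly when the two eigenvalues have the same modulus. For several matrices there is another route to equality: one matrix may undo the stretching produced by another. A rotation is the simplest tool for this. Let $R_\theta$ be the rotation by the angle $\theta$. It is known that when $\theta/\pi$ is rational there is an $H\in\mathit{GL}_2(\mathbb R)$ such that \eqref{eq:detbound} is strict for $\mathsf A=\{H,R_\theta\}$. The following question comes from the paper of Bochi and Morris \cite{BM}.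

\medskip
\noindent\textbf{Question.} \emph{Do there exist $\theta$ with $\theta/\pi$ irrational and $H\in\mathit{GL}_2(\mathbb R)$ such that $\mathsf A=\{H,R_\theta\}$ satisfies $\check\varrho(\mathsf A)>\check\varrho(\wedge^2\mathsf A)^{1/2}$?}

\subsection*{First cases}

Take $H=\operatorname{diag}(1,\frac14)$, so that the right side of \eqref{eq:detbound} is $\frac12$. For $\theta=0$ every product is a power of $H$ and has norm $1$; the inequality is strict. In general,
\[
H^mR_\theta^kH^m=\begin{pmatrix}\cos k\theta&-4^{-m}\sin k\theta\\ 4^{-m}\sin k\theta&16^{-m}\cos k\theta\end{pmatrix}.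
\]
For $\theta=\pi/2$ and $k=1$ this matrix has norm $4^{-m}$, and $4^{-m/(2m+1)}\to\frac12$, so equality holds: the rotation carries the axis that $H$ preserves to the axis that $H$ contracts most. If $\theta/\pi$ is irrational, the multiples $k\theta$ are dense modulo $\pi$, so for each $m$ some $k$ has $|\cos k\theta|\le4^{-m}$. Then all four entries are at most $4^{-m}$ in modulus and the cancellation is as good as for $\theta=\pi/2$. This suggests that the answer to the Question is no.

But rotations take time. The product has length $n=2m+k$, and the cancellation leads to the rate $\frac12$ only if $k$ is small compared with $m$. For a typical $\theta$ it is not. Since $|\cos u|\ge\frac2\pi\operatorname{dist}(u,\frac\pi2+\pi\mathbb Z)$, the set of $\theta\in[0,\pi]$ with $|\cos k\theta|<\eta2^{-k}$ has measure at most $\pi\eta2^{-k}$. Outside a set of measure $\pi\eta$ we thus have $\|H^mR_\theta^kH^m\|\ge\eta2^{-k}$ for all $k\ge 1$ and $m\geq 0$. The determinant gives the second bound $2^{-2m}$, and the geometric mean of the two bounds is $\eta^{1/2}2^{-n/2}$. So products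 with one block of rotations decay at the rate $2^{-1/2}>\frac12$ at best. The difficulty is to treat products with many blocks, which create new directions that later rotations can aim at.

\subsection*{Results}

The answer to the Question is yes. ``Almost every'' refers to Lebesgue measure.

\begin{theorem}\label{thm:strict}
Let $B\in\mathit{SL}_2(\mathbb R)$ have spectral radius $\mu>1$. For almost every $\theta\in\mathbb R$ the following holds. For every $\lambda\in(0,1)$ the set $\mathsf A=\{\lambda B,R_\theta\}$ satisfies
\[
\check\varrho(\mathsf A)>\lambda=\check\varrho(\wedge^2\mathsf A)^{1/2},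
\]
and $\check\varrho(\{\lambda B,R_\theta\})/\lambda\to\mu$ as $\lambda\to0$.
\end{theorem}

The set of $\theta$ with $\theta/\pi$ rational is countable, so Theorem~\ref{thm:strict} applies to irrational angles. With $B=\operatorname{diag}(2,\frac12)$ and $\lambda=\frac12$ it gives the strict inequality for $H=\operatorname{diag}(1,\frac14)$ and almost every $\theta$.

A \emph{word} is a finite, possibly empty, sequence $w=(w_1,\dots,w_n)$ of letters $B$ and $R$, read in time order. It has length $|w|=n$ and contains $n_B(w)$ letters $B$ and $n_R(w)$ letters $R$; we write $n_B,n_R$ when the word is understood. For $t\in\mathbb R$, $w(t)$ is the matrix $M_n\cdots M_1$, where $M_i$ is the matrix $B$ if $w_i=B$ and $M_i=R_t$ if $w_i=R$. Thus a concatenation satisfies $(uv)(t)=v(t)u(t)$. A \emph{subword} is a block of consecutive letters. Theorem~\ref{thm:strict} follows from a lower bound valid for all words at once.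

\begin{theorem}\label{thm:growth}
Let $B\in\mathit{SL}_2(\mathbb R)$ have spectral radius $\mu>1$. For almost every $\theta\in\mathbb R$ and every $\epsilon\in(0,1)$ there is $K\ge1$ such that every word $w$ satisfies
\begin{equation}\label{eq:growth}
\|w(\theta)\|\ \ge\ K^{-n_R(w)-2}\,\mu^{(1-\epsilon)n_B(w)}.
\end{equation}
\end{theorem}

Each letter $B$ contributes nearly its full expansion, and each rotation destroys at most a bounded factor. The last result places Theorem~\ref{thm:strict} among all pairs.

\begin{theorem}\label{thm:cases}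
Let $H\in\mathit{GL}_2(\mathbb R)$ and $\mathsf A_\theta=\{H,R_\theta\}$.
\begin{enumerate}
\item[(1)] If $|\det H|\ge1$, or if $|\det H|<1$ and $H/\sqrt{|\det H|}$ has spectral radius $1$, then $\check\varrho(\mathsf A_\theta)=\check\varrho(\wedge^2\mathsf A_\theta)^{1/2}$ for all $\theta$.
\item[(2)] If $|\det H|<1$ and $H/\sqrt{|\det H|}$ has spectral radius greater than $1$, then equality holds for all $\theta$ in a dense $G_\delta$ set.
\item[(3)] If moreover $0<\det H<1$, then strict inequality holds for almost every $\theta$.
\end{enumerate}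
\end{theorem}

So for $\det H>0$, outside case (1), strict inequality is typical in measure while equality is typical in Baire category. For $\det H<0$ in case (2) we make no claim about almost every $\theta$; see Remark~\ref{rem:negdet}.

Section~\ref{sec:reduction} proves Theorems~\ref{thm:strict} and~\ref{thm:cases} from Theorem~\ref{thm:growth}, whose proof fills the rest of the paper. Section~\ref{sec:product} bounds $\|w(\theta)\|$ from below by the distances from $\theta$ to the zeros of an entry of $w(t)$. Section~\ref{sec:turning} bounds these distances by a combinatorial quantity $F(w)$. Sections~\ref{sec:sums} and~\ref{sec:choice} show that for most $\theta$ the quantity $F(w)$ is small for all words.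

\section{Equality and strict inequality}\label{sec:reduction}

Let $|\det B|=1$, $0<\lambda<1$ and $\mathsf A=\{\lambda B,R_\theta\}$. Then $\check\varrho(\wedge^2\mathsf A)^{1/2}=\lambda$, and the product from $\mathsf A$ that corresponds to a word $w$ has norm $\lambda^{n_B}\|w(\theta)\|=\lambda^{|w|}\lambda^{-n_R}\|w(\theta)\|$. By \eqref{eq:def},
\begin{equation}\label{eq:ratio}
\frac{\check\varrho(\mathsf A)}{\lambda}=\inf_{w\neq\emptyset}\big(\lambda^{-n_R(w)}\|w(\theta)\|\big)^{1/|w|}=\lim_{n\to\infty}\ \min_{|w|=n}\big(\lambda^{-n_R(w)}\|w(\theta)\|\big)^{1/n}.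
\end{equation}
Both factors $\lambda^{-n_R}$ and $\|w(\theta)\|$ are at least $1$, the second because $|\det w(\theta)|=1$. Hence equality in \eqref{eq:detbound} requires words with a small proportion of rotations and, at the same time, a small growth rate of the norm.

\begin{proof}[Proof of Theorem~\ref{thm:cases}, parts (1) and (2)]
In view of \eqref{eq:detbound} only upper bounds are needed. If $|\det H|\ge1$, the smallest determinant in modulus is $1$, and $\|R_\theta^n\|=1$ gives $\check\varrho(\mathsf A_\theta)\le1$. If $|\det H|=\lambda^2<1$ and $H/\lambda$ has spectral radius $1$, then $\check\varrho(\mathsf A_\theta)\le\lim\|H^n\|^{1/n}=\lambda$. This proves (1).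

For (2), write $H=\lambda B$ with $0<\lambda<1$, $|\det B|=1$, and let $\mu>1$ be the spectral radius of $B$. Nonreal eigenvalues would be conjugate and both of modulus $1$, so $B$ has real eigenvalues $\nu_+,\nu_-$ with $|\nu_\pm|=\mu^{\pm1}$. Let $V_+,V_-$ be the eigenlines and $\Pi_+,\Pi_-$ the complementary projections onto them, so that $B^m=\nu_+^m\Pi_++\nu_-^m\Pi_-$. Call $\theta$ \emph{resonant} if $R_\theta^kV_+=V_-$ for some $k\ge1$. For fixed $k$ these $\theta$ form a coset of $\frac\pi k\mathbb Z$, so resonant angles are dense. For such $\theta$ and $k$ we have $\Pi_+R_\theta^k\Pi_+=0$, and so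
\[
B^mR_\theta^kB^m=(\nu_+\nu_-)^m\big(\Pi_+R_\theta^k\Pi_-+\Pi_-R_\theta^k\Pi_+\big)+\nu_-^{2m}\,\Pi_-R_\theta^k\Pi_-
\]
is bounded as $m\to\infty$, because $|\nu_+\nu_-|=1$ and $|\nu_-|<1$.

For $j\ge1$ let $O_j$ be the set of $\theta$ for which some nonempty word $w$ has $n_R(w)\le|w|/j$ and $\|w(\theta)\|<(1+\frac1j)^{|w|}$. It is open, since $\theta\mapsto w(\theta)$ is continuous. It contains every resonant angle: take $w=B^mR^kB^m$ with $m$ large. By the Baire category theorem, a countable intersection of dense open subsets of $\mathbb R$ is dense, so $\bigcap_jO_j$ is a dense $G_\delta$ set. For $\theta$ in this set, \eqref{eq:ratio} gives $\check\varrho(\mathsf A_\theta)/\lambda\le\lambda^{-1/j}(1+\frac1j)$ for all $j$, hence $\check\varrho(\mathsf A_\theta)\le\lambda$.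
\end{proof}

Part (1) shows that the hypotheses $\lambda<1$ and $\mu>1$ of Theorem~\ref{thm:strict} cannot be dropped, and part (2) shows that ``almost every $\theta$'' cannot be replaced by ``every $\theta$ with $\theta/\pi$ irrational'': a dense $G_\delta$ set still is one after a countable set is removed.

\begin{proof}[Proof of Theorem~\ref{thm:strict} and Theorem~\ref{thm:cases}(3), given Theorem~\ref{thm:growth}]
Let $\theta$ be as in Theorem~\ref{thm:growth} and let $\lambda\in(0,1)$. The bound \eqref{eq:growth} is weak for words with many rotations, but for these the factor $\lambda^{-n_R}$ in \eqref{eq:ratio} is large. As in the introduction, we interpolate between \eqref{eq:growth} and the determinant bound. Take $K$ for $\epsilon=\frac12$ and choose $\tau\in(0,1]$ with $K^{-\tau}\ge\lambda^{1/2}$. Since $\|w(\theta)\|\ge1$, we have $\|w(\theta)\|\ge\|w(\theta)\|^\tau$, and so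
\[
\lambda^{-n_R}\|w(\theta)\|\ge\lambda^{-n_R}K^{-\tau(n_R+2)}\mu^{\tau n_B/2}\ge K^{-2}\big(\lambda^{-1/2}\big)^{n_R}\big(\mu^{\tau/2}\big)^{n_B}\ge K^{-2}c^{|w|},
\]
where $c=\min(\lambda^{-1/2},\mu^{\tau/2})>1$. The limit in \eqref{eq:ratio} gives $\check\varrho(\mathsf A)\ge c\lambda>\lambda$.

For the limit $\lambda\to0$, the words $B^n$ give $\check\varrho(\mathsf A)/\lambda\le\mu$. Fix $\epsilon\in(0,1)$ and the corresponding $K$. If $\lambda\mu\le K^{-1}$, then $(\lambda K)^{-1}\ge\mu^{1-\epsilon}$, so \eqref{eq:growth} gives $\lambda^{-n_R}\|w(\theta)\|\ge K^{-2}\mu^{(1-\epsilon)|w|}$ and $\check\varrho(\mathsf A)/\lambda\ge\mu^{1-\epsilon}$. As the same $\theta$ serves for every $\epsilon$, the ratio tends to $\mu$.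

Theorem~\ref{thm:cases}(3) is the case $\lambda=\sqrt{\det H}$, $B=H/\lambda$.
\end{proof}

\section{A product formula}\label{sec:product}

From here on $B\in\mathit{SL}_2(\mathbb R)$ has spectral radius $\mu>1$. In the introduction the norm was bounded below by one entry, $\cos k\theta$, which is small only near its zeros. We extend this to all words. An entry of $w(t)$ is a trigonometric polynomial in $t$, so it is determined by its leading coefficient and its zeros. The zeros are located through the action on lines.

\subsection*{Lifts}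

Identify the projective line with $\mathbb R/\pi\mathbb Z$, where $\varphi$ stands for the line through $v_\varphi=(\cos\varphi,\sin\varphi)^T$. The rotation $R_t$ lifts to the map $\varphi\mapsto\varphi+t$ of $\mathbb R$. For $B$, fix a continuous choice $g(\varphi)$ of the argument of $Bv_\varphi$. Its derivative is $\det B/|Bv_\varphi|^2>0$, so $g$ is strictly increasing. The number $g(\varphi+\pi)-g(\varphi)$ is a positive multiple of $\pi$; if it exceeded $\pi$, some $\varphi'\in(\varphi,\varphi+\pi)$ would have $g(\varphi')=g(\varphi)+\pi$, and two distinct lines would have the same image under $B$. Hence $g(\varphi+\pi)=g(\varphi)+\pi$.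

For a word $w$ let $\Phi_{w,t}:\mathbb R\to\mathbb R$ be the composition of these lifts in the order of the letters, so that $\Phi_{uv,t}=\Phi_{v,t}\circ\Phi_{u,t}$. Induction on $|w|$ gives three properties.
\begin{enumerate}
\item[(L1)] $\Phi_{w,t}$ is strictly increasing and commutes with translation by $\pi$.
\item[(L2)] $\Phi_{w,t}(\varphi)$ is continuous and nondecreasing in $t$, and strictly increasing if $n_R(w)\ge1$. (A letter $R$ turns a weak inequality between the values at $t<t'$ into a strict one, and both letters preserve strict inequalities.)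
\item[(L3)] $\Phi_{w,t+\pi}=\Phi_{w,t}+n_R(w)\pi$. (Each letter $R$ adds $\pi$, which passes through the later letters.)
\end{enumerate}
Let $e=(1,0)^T$ and $h_w(t)=\Phi_{w,t}(0)$; this is the angle of the line through $w(t)e$. For an interval $J=[\alpha,\beta]$ put
\[
D_J(w)=h_w(\beta)-h_w(\alpha)\ge0,
\]
the total angle through which this line turns as $t$ crosses $J$. By (L2), $D_J(w)$ is additive over adjacent intervals and monotone in $J$.

\subsection*{The formula}

\begin{lemma}\label{lem:product}
Let $w=RB^{m_1}RB^{m_2}\cdots B^{m_{r-1}}R$ with $r=n_R(w)\ge1$ and all $m_i\ge0$. Let $\ell$ be a real unit row vector whose kernel is the line of angle $\psi$, and put $f(t)=\ell\,w(t)\,e$. Then: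
\begin{enumerate}
\item[(a)] $f(t)=0$ if and only if $h_w(t)\in\psi+\pi\mathbb Z$. The function $f$ has exactly $r$ zeros $t_1,\dots,t_r$ modulo $\pi$, and at most $\lfloor D_J(w)/\pi\rfloor+1$ zeros in a compact interval $J$.
\item[(b)] For all $t$, $\displaystyle\ \|w(t)\|\ge|f(t)|\ge\mu^{n_B(w)}\prod_{i=1}^r|\sin(t-t_i)|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $f(t)=0$ exactly when $w(t)e\in\ker\ell$, which is the first claim. By (L2) and (L3), $h_w$ maps $[0,\pi)$ bijectively onto an interval $[h_w(0),h_w(0)+r\pi)$, which contains exactly $r$ points of $\psi+\pi\mathbb Z$, and it maps $J$ bijectively onto a closed interval of length $D_J(w)$.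

(b) The first inequality holds because $\ell$ and $e$ are unit vectors. Let $e_+=(1,-i)^T$ and $P=\frac12e_+e_+^*$. Then $R_te_+=e^{it}e_+$, and $P,\overline P$ are the orthogonal projections onto the two eigenlines of $R_t$, so $e^{it}R_t=e^{2it}P+\overline P$. Distributing one factor $e^{it}$ to each rotation, we get $e^{irt}f(t)=p(e^{2it})$, where $p$ is a polynomial of degree at most $r$ whose coefficient of degree $r$ is
\[
a=\ell\,PB^{m_{r-1}}P\cdots PB^{m_1}P\,e .
\]
For a real matrix $M$ we have $PMP=c(M)P$ with
\[
c(M)=\tfrac12e_+^*Me_+=\tfrac12\big[(M_{11}+M_{22})+i(M_{21}-M_{12})\big],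
\]
so $a=\ell Pe\prod_ic(B^{m_i})$. Expanding the squares gives $4|c(M)|^2=\sum M_{jk}^2+2\det M$. If $\det M=1$ and the singular values of $M$ are $\sigma\ge\sigma^{-1}$, then $\sum M_{jk}^2=\sigma^2+\sigma^{-2}$, so $|c(M)|=\frac12(\sigma+\sigma^{-1})\ge\frac12\|M\|$. The norm dominates the spectral radius, so $|c(B^m)|\ge\frac12\mu^m$. Also $|\ell Pe|=\frac12|\ell e_+|\,|e_+^*e|=\frac12$. Hence $|a|\ge2^{-r}\mu^{n_B}>0$. So $p$ has degree exactly $r$, and by (a) its roots are the $r$ distinct numbers $e^{2it_i}$. Therefore
\[
|f(t)|=|a|\prod_{i=1}^r|e^{2it}-e^{2it_i}|=|a|\prod_{i=1}^r2|\sin(t-t_i)|.\qedhere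
\]
\end{proof}

The leading coefficient is a single product with no cancellation, and it carries the full expansion $\mu^{n_B}$. All the loss is in the position of the zeros.

\begin{example}\label{ex:cluster}
Let $B=\operatorname{diag}(\mu,\mu^{-1})$ and $\ell=e^T$. For $w=RB^mR$,
\[
f(t)=\mu^m\cos^2t-\mu^{-m}\sin^2t=(\mu^m+\mu^{-m})\cos(t-\delta_m)\cos(t+\delta_m),\qquad\tan\delta_m=\mu^{-m},
\]
and the zeros are $\frac\pi2\pm\delta_m$. For $w=RB^{m_1}R\cdots B^{m_{r-1}}R$ with $r$ fixed and all $m_i\to\infty$, we have $\mu^{-m}B^m\to ee^T$, so $\mu^{-n_B}f(t)\to\cos^rt$ uniformly, and all $r$ zeros tend to $\frac\pi2$.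
\end{example}

Theorem~\ref{thm:growth} will follow if the product of sines at $\theta$ is at least $K^{-r}\mu^{-\epsilon n_B}$ for every word. One would like to remove a bad set for each word and add the measures, as in the introduction. Clustering of zeros stands in the way. If all $r$ zeros lay at one point $t_0$, the bad set would be $\{|\sin(t-t_0)|<K^{-1}\mu^{-\epsilon n_B/r}\}$, whose measure depends on the word only through $n_B/r$ and does not decay with the length. Example~\ref{ex:cluster} also shows the way out. The long words there cluster at $\frac\pi2$, which is where the zeros of their short subwords $RB^mR$ already lie. We must pay for such a place once, for the short word, and not again for each word that contains it.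

\begin{remark}\label{rem:negdet}
The hypothesis $\det B>0$ is used for (L1) and (L2), on which everything below rests, and for the bound on $c(B^m)$. For $B=\operatorname{diag}(\mu,-\mu^{-1})$, $w=RBR$ and $\ell=e^T$ one gets $f(t)=\mu\cos^2t+\mu^{-1}\sin^2t$, which has no real zero, so Lemma~\ref{lem:product}(a) fails.
\end{remark}

\section{Turning words and the zeros near $\theta$}\label{sec:turning}

\subsection*{Turning words}

By Lemma~\ref{lem:product}(a), many zeros in $J$ force $D_J(w)$ to be large. The next notion traces a large value of $D_J(w)$ to the subwords responsible for it.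

\begin{definition}
A word $v$ is \emph{$J$-turning} if $D_J(v)\ge\pi$. For a word $w$, $k_J(w)$ is the maximal number of pairwise disjoint $J$-turning subwords of $w$. The word $w$ is \emph{$J$-quiet} if $k_J(w)=0$, that is, if none of its subwords, $w$ included, is $J$-turning.
\end{definition}

For a subword $v$, $D_J(v)$ is computed from the starting angle $0$, whatever precedes $v$ in $w$. A turning word contains a letter $R$, so $k_J(w)\le n_R(w)$. If $J'\subset J$, a $J'$-turning word is $J$-turning, so $k_{J'}(w)\le k_J(w)$.

\begin{example}\label{ex:turning}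
In Example~\ref{ex:cluster} take $g$ with $g(0)=0$, so $\tan g(\varphi)=\mu^{-2}\tan\varphi$, and let $J=[\frac\pi2-\rho,\frac\pi2+\rho]$ with $0<\rho<\frac\pi2$. For $v=RB^mR$ we have $h_v(t)=g^m(t)+t$ and $D_J(v)=\pi-2\arctan(\mu^{-2m}\cot\rho)+2\rho$. So $v$ is $J$-turning exactly when $\tan\rho\ge\mu^{-m}$, that is, when $J$ contains both zeros $\frac\pi2\pm\delta_m$. The word $RB^{m_1}R\cdots B^{m_{r-1}}R$ has the disjoint subwords $RB^{m_1}R,\ RB^{m_3}R,\dots$, so $k_J\ge\lfloor r/2\rfloor$ when all $m_i$ are large.
\end{example}

In general, turning subwords account for all the turning, up to a constant factor.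

\begin{lemma}\label{lem:Dk}
If $|J|<\pi$, then $D_J(w)<(3k_J(w)+2)\pi$ for every word $w$.
\end{lemma}

\begin{proof}
Let $J=[\alpha,\beta]$. First we pass from the starting angle $0$ to an arbitrary one. If $D_J(v)<c\pi$ with $c$ an integer and $\varphi\in[j\pi,(j+1)\pi)$, then by (L1)
\begin{equation}\label{eq:shift}
\Phi_{v,\beta}(\varphi)<h_v(\beta)+(j+1)\pi<h_v(\alpha)+(j+1+c)\pi\le\Phi_{v,\alpha}(\varphi)+(c+1)\pi .
\end{equation}
Such bounds add under concatenation: if $\Phi_{u,\beta}<\Phi_{u,\alpha}+c_1\pi$ and $\Phi_{v,\beta}<\Phi_{v,\alpha}+c_2\pi$ pointwise, with integers $c_1,c_2$, then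
\[
\Phi_{v,\beta}\circ\Phi_{u,\beta}<\Phi_{v,\beta}\circ(\Phi_{u,\alpha}+c_1\pi)=\Phi_{v,\beta}\circ\Phi_{u,\alpha}+c_1\pi<\Phi_{v,\alpha}\circ\Phi_{u,\alpha}+(c_1+c_2)\pi .
\]

Split $w=v_1v_2\cdots v_{k'}u$ greedily: $v_i$ is the shortest $J$-turning prefix of what remains after $v_1\cdots v_{i-1}$, and the process stops when the remainder $u$ has no turning prefix. Then $k'\le k_J(w)$ and $D_J(u)<\pi$. Let $v^-$ be $v_i$ without its last letter, so $h_{v^-}(\beta)<h_{v^-}(\alpha)+\pi$. If the last letter were $B$, applying $g$ to this inequality would give $D_J(v_i)<\pi$, which is false. So the last letter is $R$ and $D_J(v_i)=D_J(v^-)+|J|<2\pi$. By \eqref{eq:shift}, each $v_i$ contributes less than $3\pi$ and $u$ less than $2\pi$. Adding these bounds and evaluating at $\varphi=0$ gives the lemma.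
\end{proof}

Unlike $D_J$, the count $k_J$ behaves simply when a word is cut.

\begin{lemma}\label{lem:cut}
\begin{enumerate}
\item[(a)] If $w=w_1\cdots w_p$ is a concatenation of $p$ words, then $k_J(w)\le\sum_ik_J(w_i)+p-1$.
\item[(b)] If $k_J(w)=k$, then $w=u_0v_1u_1\cdots v_ku_k$ with all $v_i$ $J$-turning and all $u_i$ $J$-quiet.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each member of a disjoint family of turning subwords lies inside some $w_i$ or straddles one of the $p-1$ cuts, and at most one member straddles a given cut.
(b) Let $v_1,\dots,v_k$ be a family of maximal size and $u_0,\dots,u_k$ the gaps. A turning subword of a gap could be added to the family.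
\end{proof}

\subsection*{Scales}

To turn counts of zeros into distances we look at $\theta$ on a geometric sequence of scales. Let $N=1280$; this value is explained in Section~\ref{sec:choice}. Let $I_0$ be $[0,\frac\pi2]$ or $[\frac\pi2,\pi]$. Divide $I_0$ into $N$ equal closed intervals, divide each of them again, and so on. For $\theta\in I_0$ not an endpoint of any of these intervals, let $I_s=I_s(\theta)$ be the interval of generation $s$ that contains $\theta$, so that $I_0\supset I_1\supset\cdots$ and $|I_s|=\frac\pi2N^{-s}$. Put
\[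
F_s(w)=\sum_{q=0}^sk_{I_q}(w),\qquad F(w)=\sum_{q=0}^\infty k_{I_q}(w).
\]
The sequence $k_{I_q}(w)$ is nonincreasing in $q$. It vanishes for large $q$, because $h_v$ is continuous for each of the finitely many subwords $v$ of $w$, so that $D_{I_q}(v)\to0$. Thus $F(w)<\infty$.

A zero that lies in $I_s$ but not in $I_{s+1}$ is at distance roughly $N^{-s-1}$ from $\theta$, provided that $\theta$ is not too close to the boundary of $I_{s+1}$. For $\eta\in(0,1)$ we therefore consider the condition
\begin{equation}\label{eq:boundary}
\operatorname{dist}(\theta,\partial I_s)\ge\eta2^{-s-2}|I_s|\qquad\text{for all }s\ge0 .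
\end{equation}
The logarithm of the product of sines is then controlled by the sum over $s$ of the number of zeros in $I_s$. One obstacle remains: even where $w$ is $I_s$-quiet, Lemma~\ref{lem:product}(a) allows one zero in $I_s$, and it may be very close to $\theta$. We use the freedom in the choice of $\ell$ to place this zero at an endpoint.

\begin{proposition}\label{prop:normF}
If $\theta$ satisfies \eqref{eq:boundary} and the word $w$ begins and ends with $R$, then
\[
\|w(\theta)\|\ge\mu^{n_B(w)}\,(\eta/4)^{n_R(w)}\,(2N)^{-5F(w)} .
\]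
\end{proposition}

\begin{proof}
Let $L$ be the largest $s$ with $k_{I_s}(w)\ge1$, or $L=-1$ if there is none, and write $I_{L+1}=[\alpha,\beta]$. The word $w$ is $I_{L+1}$-quiet, so $h_w(\beta)-h_w(\alpha)<\pi$. Apply Lemma~\ref{lem:product} with $\psi=h_w(\beta)$. The only point of $\psi+\pi\mathbb Z$ in $[h_w(\alpha),h_w(\beta)]$ is $\psi$, so the only zero of $f$ in $I_{L+1}$ is $\beta$.

Assign to each zero $t_i\in\mathbb R/\pi\mathbb Z$ a level $s_i\in\{-1,\dots,L\}$. The zero $\beta$ has level $L$. Any other zero has as level the largest $s$ such that $I_s$ contains a representative of $t_i$, or $-1$ if $I_0$ contains none; this is at most $L$, since $I_{L+1}$ contains none. In all cases every representative of $t_i$ lies outside $I_{s_i+1}$ or is an endpoint of it. By \eqref{eq:boundary} and $|\sin u|\ge\frac2\pi\operatorname{dist}(u,\pi\mathbb Z)$,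
\[
|\sin(\theta-t_i)|\ge\frac2\pi\cdot\eta2^{-(s_i+1)-2}\cdot\frac\pi2N^{-(s_i+1)}=\frac\eta4(2N)^{-(s_i+1)} .
\]
Let $0\le s\le L$ and $k=k_{I_s}(w)\ge1$. A zero of level at least $s$ has a representative in $I_s$. By Lemmas~\ref{lem:product}(a) and~\ref{lem:Dk}, the number of such zeros is at most $\lfloor D_{I_s}(w)/\pi\rfloor+1\le(3k+1)+1\le5k$. Hence
\[
\sum_{i=1}^r(s_i+1)=\sum_{s=0}^L\#\{i:s_i\ge s\}\le5F(w),
\]
and Lemma~\ref{lem:product}(b) gives the bound.
\end{proof}

\section{Weighted sums over words}\label{sec:sums}

It remains to show that for most $\theta$ every word has $F(w)\le C+Cn_R+\epsilon'n_B$ with $\epsilon'$ small. Give each word the weight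
\[
\omega(w)=z^{n_R(w)}x^{n_B(w)},\qquad x,z\in(0,1),
\]
which is multiplicative under concatenation. If the series $\sum_w\omega(w)2^{F(w)}$ has sum at most $\Lambda$, then each term is at most $\Lambda$, and $F(w)\le\log_2\Lambda+n_R\log_2\frac1z+n_B\log_2\frac1x$. This is the bound we want when $x$ is close to $1$. It is plausible because $\sum_w\omega(w)=\sum_n(x+z)^n$ converges for $x+z<1$: letters $B$ may be nearly free if letters $R$ are expensive.

We approach the series scale by scale. Fix nested intervals $I_0\supset\dots\supset I_s$ as in Section~\ref{sec:turning} and put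
\[
Q_s=\sum_{w\ I_s\text{-quiet}}\omega(w)2^{F_s(w)},\qquad T_s=\sum_{w\ I_s\text{-turning}}\omega(w)2^{F_s(w)},\qquad a_s=4^{s+1}Q_sT_s .
\]
An $I_s$-quiet word stays quiet at all finer scales and has $F_s(w)=F(w)$, and every word is quiet at some scale. So $Q_s$ is a partial sum of the series, and
\begin{equation}\label{eq:Qlimit}
\sum_w\omega(w)2^{F(w)}=\lim_{s\to\infty}Q_s .
\end{equation}
The sum $T_s$ measures the stock of turning words at scale $s$. The first lemma makes precise the principle of paying once for each turning word: the words with $k$ turning subwords have total weight of order $a_s^k$. In this section $Q_s$ and $T_s$ are assumed finite.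

\begin{lemma}\label{lem:geometric}
For all $k\ge0$, $\displaystyle\ \sum_{w:\ k_{I_s}(w)=k}\omega(w)2^{F_s(w)}\le Q_sa_s^k$.
\end{lemma}

\begin{proof}
Factor each such $w$ by Lemma~\ref{lem:cut}(b) with $J=I_s$ into $k$ turning and $k+1$ quiet words. There are $2k$ cuts, so Lemma~\ref{lem:cut}(a) at each of the levels $0,\dots,s$ gives $F_s(w)\le\sum_iF_s(u_i)+\sum_iF_s(v_i)+2k(s+1)$. Thus $\omega(w)2^{F_s(w)}$ is at most $4^{(s+1)k}$ times the product of the values of $\omega2^{F_s}$ on the factors. The factors determine $w$, so the sum over $w$ is at most the sum over all tuples of factors, which is $4^{(s+1)k}Q_s^{k+1}T_s^k$.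
\end{proof}

Now we pass to the next scale. The quiet sum grows by a small factor, whichever subinterval is chosen. The turning sum may grow for some subintervals but shrinks on average: the total turning of a word over $I_s$ is bounded by Lemma~\ref{lem:Dk}, and it must be shared among $N$ subintervals.

\begin{lemma}\label{lem:step}
Let $J_1,\dots,J_N$ be the $N$ equal closed subintervals of $I_s$, and let $Q_{s+1}^{(j)},T_{s+1}^{(j)}$ be the values of $Q_{s+1},T_{s+1}$ when $I_{s+1}=J_j$.
\begin{enumerate}
\item[(a)] If $a_s<1$, then $Q_{s+1}^{(j)}\le Q_s/(1-a_s)$ for every $j$.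
\item[(b)] $\displaystyle\sum_{j=1}^NT_{s+1}^{(j)}\le10\,T_s\Big[1+4^{s+1}Q_s^2\sum_{k\ge2}k(2a_s)^{k-1}\Big]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A $J_j$-quiet word has $F_{s+1}(w)=F_s(w)$. So $Q_{s+1}^{(j)}\le\sum_w\omega(w)2^{F_s(w)}\le\sum_{k\ge0}Q_sa_s^k$ by Lemma~\ref{lem:geometric}.

(b) A $J_j$-turning word $w$ is $I_s$-turning, so $k=k_{I_s}(w)\ge1$, and its term in $T^{(j)}_{s+1}$ is $\omega(w)2^{F_s(w)+k_{J_j}(w)}\le2^k\omega(w)2^{F_s(w)}$. By additivity and Lemma~\ref{lem:Dk}, $\sum_jD_{J_j}(w)=D_{I_s}(w)<(3k+2)\pi\le5k\pi$, so $w$ is $J_j$-turning for at most $5k$ values of $j$. Hence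
\[
\sum_jT_{s+1}^{(j)}\le\sum_{k\ge1}5k\,2^k\,U_k,
\]
where $U_k$ is the sum of $\omega2^{F_s}$ over the $I_s$-turning words with $k_{I_s}(w)=k$. For $k=1$ use $U_1\le T_s$. For $k\ge2$, Lemma~\ref{lem:geometric} gives $U_k\le Q_sa_s^k=4^{s+1}Q_s^2T_s\,a_s^{k-1}$, and $5k2^ka_s^{k-1}=10k(2a_s)^{k-1}$.
\end{proof}

The case $k=1$ is treated apart because Lemma~\ref{lem:geometric} would cost the unbounded factor $4^{s+1}$ there; for $k\ge2$ this factor is multiplied by $a_s$.

\section{The choice of $\theta$}\label{sec:choice}

Let $\mathbb P$ be normalized Lebesgue measure on $I_0$ and $\mathbb E$ the expectation. The endpoints form a null set. The quantities $Q_s,T_s,a_s$ are functions of $\theta$ that are constant on each interval of generation $s$, and given $I_s$, the interval $I_{s+1}$ is each of $J_1,\dots,J_N$ with probability $1/N$.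

The constants are forced by Lemma~\ref{lem:step}. The bracket in (b) stays bounded if $4^sa_s$ does, that is, if $16^sT_s$ does; we ask for $T_s$ of order $32^{-s}$. To get this with high probability at all scales from Markov's inequality $\mathbb P(X>c)\le\mathbb E[X]/c$ for $X\ge0$, the mean of $T_s$ should decay faster, say like $64^{-s}$. With the bracket at most $2$, the mean contracts by $20/N$ at each step, and $N=20\cdot64=1280$.

\begin{proposition}\label{prop:series}
Let $x,\eta\in(0,1)$, $\Lambda=\frac2{1-x}$ and $z=\frac{\eta}{128\Lambda^5}$. There is a set $\mathcal G\subset I_0$ with $\mathbb P(\mathcal G)\ge1-\eta$ such that $\sum_w\omega(w)2^{F(w)}\le\Lambda$ for all $\theta\in\mathcal G$.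
\end{proposition}

\begin{proof}
Note that $\Lambda>2$ and $z\le\frac1{2\Lambda}=\frac{1-x}4$. Let $\gamma=\frac1{128\Lambda^3}$, let $\mathcal G_s$ be the event that $T_q\le\gamma32^{-q}$ for $0\le q\le s$, and let $\mathcal G=\bigcap_s\mathcal G_s$.

\emph{Level $0$.} A quiet word has $F_0=0$, so $Q_0\le\sum_w\omega(w)=\frac1{1-x-z}\le\frac4{3(1-x)}=\frac23\Lambda$. A turning word has $n_R\ge1$ and $F_0\le n_R$. Summing $(2z)^{n_R}x^{n_B}$ over all words and removing those with $n_R=0$,
\[
T_0\le\frac1{1-x-2z}-\frac1{1-x}=\frac{2z}{(1-x)(1-x-2z)}\le\frac{4z}{(1-x)^2}=\Lambda^2z=\eta\gamma .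
\]
The number $T_0$ does not depend on $\theta$, so $\mathcal G_0$ has probability $1$.

\emph{The quiet sums.} We claim that on $\mathcal G_s$, for $0\le q\le s$,
\begin{equation}\label{eq:Qa}
Q_q\le\Lambda,\qquad a_q\le4\Lambda\gamma\,8^{-q}\le\tfrac1{128}8^{-q} .
\end{equation}
If $Q_q\le\Lambda$, then $a_q\le4^{q+1}\Lambda\gamma32^{-q}=4\Lambda\gamma8^{-q}$, and $4\Lambda\gamma=\frac1{32\Lambda^2}\le\frac1{128}$. So the first bound implies the others. It holds for $q=0$. If it holds for $0,\dots,q$ with $q<s$, then Lemma~\ref{lem:step}(a), the inequality $\prod(1-a_i)\ge1-\sum a_i$ and $\sum_{i\ge0}8^{-i}/128=\frac1{112}$ give $Q_{q+1}\le\frac{112}{111}Q_0\le\frac{112}{111}\cdot\frac23\Lambda<\Lambda$.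

\emph{The turning sums.} On $\mathcal G_s$ put $y=2a_s\le\frac14$. Then
\[
\sum_{k\ge2}ky^{k-1}=\frac1{(1-y)^2}-1=\frac{y(2-y)}{(1-y)^2}\le\frac{32}9y\le4y=8a_s,
\]
so by \eqref{eq:Qa}
\[
4^{s+1}Q_s^2\sum_{k\ge2}k(2a_s)^{k-1}\le4^{s+1}\Lambda^2\cdot8\cdot4\Lambda\gamma8^{-s}=128\Lambda^3\gamma\,2^{-s}\le1 .
\]
The event $\mathcal G_s$ is a union of intervals of generation $s$, and by Lemma~\ref{lem:step}(b) the mean of $T_{s+1}$ over each of them is at most $\frac{20}NT_s=\frac1{64}T_s$. Since $\mathcal G_s\subset\mathcal G_{s-1}$ for $s\ge1$,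
\[
\mathbb E[T_{s+1}\mathbf 1_{\mathcal G_s}]\le\tfrac1{64}\mathbb E[T_s\mathbf 1_{\mathcal G_s}]\le\tfrac1{64}\mathbb E[T_s\mathbf 1_{\mathcal G_{s-1}}],
\]
while $\mathbb E[T_1\mathbf 1_{\mathcal G_0}]\le\frac1{64}T_0$. Hence $\mathbb E[T_{s+1}\mathbf 1_{\mathcal G_s}]\le64^{-(s+1)}\eta\gamma$. On $\mathcal G_s\setminus\mathcal G_{s+1}$ we have $T_{s+1}>\gamma32^{-(s+1)}$, so Markov's inequality gives $\mathbb P(\mathcal G_s\setminus\mathcal G_{s+1})\le\eta2^{-(s+1)}$. Summing over $s\ge0$, $\mathbb P(\mathcal G)\ge1-\eta$.

On $\mathcal G$ we have $Q_s\le\Lambda$ for all $s$, and \eqref{eq:Qlimit} completes the proof.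
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growth}]
Fix $\epsilon,\eta\in(0,1)$. Let $\kappa=5\log_2(2N)$ and $x=\mu^{-\epsilon/\kappa}$; here $\mu>1$ is what makes $x<1$. Take $\Lambda$, $z$ and $\mathcal G$ from Proposition~\ref{prop:series}. The inequality in \eqref{eq:boundary} at level $s$ fails on a proportion $2\cdot\eta2^{-s-2}$ of each interval of generation $s$, so \eqref{eq:boundary} fails with probability at most $\sum_{s\ge0}\eta2^{-s-1}=\eta$. Let $\theta\in\mathcal G$ satisfy \eqref{eq:boundary}; this has probability at least $1-2\eta$.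

Let $w$ begin and end with $R$. From $\omega(w)2^{F(w)}\le\Lambda$, $n_R\ge1$ and $\Lambda>1$ we get
\[
(2N)^{-5F(w)}=\big(2^{F(w)}\big)^{-\kappa}\ge\big(\omega(w)/\Lambda\big)^\kappa\ge x^{\kappa n_B}(z/\Lambda)^{\kappa n_R}=\mu^{-\epsilon n_B}(z/\Lambda)^{\kappa n_R}.
\]
With $K=4(\Lambda/z)^\kappa/\eta\ge1$, Proposition~\ref{prop:normF} gives $\|w(\theta)\|\ge K^{-n_R}\mu^{(1-\epsilon)n_B}$. For an arbitrary word $w$, apply this to $RwR$. Since $R_\theta$ is orthogonal, $\|w(\theta)\|=\|(RwR)(\theta)\|\ge K^{-n_R(w)-2}\mu^{(1-\epsilon)n_B(w)}$, which is \eqref{eq:growth}.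

For fixed $\epsilon$, the set of $\theta\in I_0$ that admit no $K$ is thus contained in a set of probability at most $2\eta$ for every $\eta$, so it is null. Remove these null sets for $\epsilon=1/n$, $n\ge2$. The constant $K$ for $1/n$ serves for every $\epsilon\ge1/n$, so the remaining $\theta$ satisfy the conclusion for all $\epsilon\in(0,1)$. The two choices of $I_0$ cover $[0,\pi]$, and $R_{\theta+\pi}=-R_\theta$ gives $\|w(\theta+\pi)\|=\|w(\theta)\|$, so the conclusion holds for almost every $\theta\in\mathbb R$.
\end{proof}

\begin{thebibliography}{9}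

\bibitem{BM}
Jairo Bochi and Ian D. Morris, \emph{Continuity properties of the lower spectral radius}, arXiv:1309.0319 (2013).

\end{thebibliography}
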